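# Finite generation and finite presentability of the Specht subgroups of the braid group

## 1. Six subgroups of the pure braid group and the theorem that sorts them

**Theorem 1.** Let $n\ge 4$. Let $PB_n$ be the pure braid group, with standard generators $A_{ij}$ ($1\le i<j\le n$), let $v_{ij}$ be the class of $A_{ij}$ in $H_1(PB_n;\mathbb Q)$, and let
$$H_1(PB_n;\mathbb Q)=V_0\oplus V_1\oplus V_2,\qquad V_0\cong S^{(n)},\quad V_1\cong S^{(n-1,1)},\quad V_2\cong S^{(n-2,2)},$$
be the decomposition into irreducible $\mathfrak S_n$-modules. For $I\subseteq\{0,1,2\}$ let
$$N_I=\{g\in PB_n:\ \text{the class of } g \text{ in } H_1(PB_n;\mathbb Q)\text{ lies in }\textstyle\bigoplus_{i\in I}V_i\},$$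
and write $N_{01}$ for $N_{\{0,1\}}$, and so on. Then the following hold.

1. $N_1$ and $N_{01}$ are not finitely generated (nor is $N_0$). $N_2$ and $N_{02}$ are finitely generated, for every $n\ge 4$.
2. $N_{12}$ is finitely presentable for every $n\ge 4$; it is even of type $F$.
3. $N_2$ and $N_{02}$ are finitely presentable if and only if $n\ge 5$.
4. $N_0,N_1,N_{01}$ are never finitely presentable.

So for $n=4$ the only finitely presentable group among $N_0,N_1,N_2,N_{01},N_{02},N_{12}$ is $N_{12}$, and for $n\ge 5$ the finitely presentable ones are exactly $N_2,N_{02},N_{12}$.

**Complement 2.** For every $n\ge 4$, $N_2$ and $N_{02}$ are not of type $FP_{n-2}$, not even over $\mathbb Q$. (Nothing is claimed about the properties $F_m$, $FP_m$ of $N_2,N_{02}$ for $3\le m\le n-3$.)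

Here is what this is about. The problem comes from Matthew B. Day and Trevor Nakamura, "Quotients of the braid group that are extensions of the symmetric group", arXiv:2401.00349 (2024). The pure braid group is the kernel of $B_n\to\mathfrak S_n$. Its abelianization $PB_n/PB_n'$ is free abelian with basis the $v_{ij}$, and conjugation by $B_n$ permutes the $v_{ij}$ the way $\mathfrak S_n$ permutes $2$-subsets of $\{1,\dots,n\}$. Consider normal subgroups $N$ of $B_n$ with $PB_n'\le N\le PB_n$; then $B_n/N$ is an extension of $\mathfrak S_n$ by an abelian group. Up to commensurability there are exactly $8$ such $N$. A *Specht subgroup* is one that is maximal in its commensurability class, and the Specht subgroups are the $N_I$. The extreme ones are $N_\emptyset=PB_n'$ and $N_{\{0,1,2\}}=PB_n$; the other six are called nontrivial. It is known that $N_{12}$ is finitely generated and that $N_0$ is not. The question is: which of the others are finitely generated, and which of the six are finitely presentable?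

We use these standard notions. A group is of *type $F$* if it has a finite $K(\pi,1)$; such a group is finitely presentable. It is of *type $FP_m$ over a ring $R$* if the trivial module $R$ has a projective resolution over the group ring whose terms in degrees $\le m$ are finitely generated. Type $FP_m$ over $\mathbb Z$ implies type $FP_m$ over $\mathbb Q$ (tensor the resolution with $\mathbb Q$), and type $FP_m$ over $\mathbb Q$ forces $H_q(\,\cdot\,;\mathbb Q)$ to be finite-dimensional for $q\le m$. A finitely presented group is of type $FP_2$: start the resolution with the cellular chains of the universal cover of a finite presentation complex.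

Throughout, $Z=Z(PB_n)=\langle\Delta^2\rangle\cong\mathbb Z$ is the centre, generated by the full twist, and $\bar P=PB_n/Z$. The class of $\Delta^2$ in $H_1$ is $\sum_{i<j}v_{ij}$, which spans $V_0$.

## 2. Row sums: recognizing the summands, and $n=4$ by hand

Write a class as $a=\sum_{i<j}a_{ij}v_{ij}$, put $a_{ji}=a_{ij}$, and let $\langle\,,\rangle$ be the form for which the $v_{ij}$ are orthonormal. Put
$$w_i=\sum_{j\ne i}v_{ij},\qquad r_i(a)=\sum_{j\ne i}a_{ij}=\langle a,w_i\rangle .$$
If $a$ is the class of a pure braid, $r_i(a)$ counts how much strand $i$ winds around all the others together.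

**Lemma 3.** (a) The $w_i$ are linearly independent, $\mathrm{span}(w_i)=V_0\oplus V_1$, and $V_1=\{\sum x_iw_i:\sum x_i=0\}$. (b) The summands $V_0,V_1,V_2$ are pairwise orthogonal. Hence $a\in V_1\oplus V_2$ iff $\sum_{i<j}a_{ij}=0$; $a\in V_0\oplus V_2$ iff all $r_i(a)$ are equal; and $a\in V_2$ iff all $r_i(a)$ are $0$.

*Proof.* (a) The map from the permutation module $M^{(n-1,1)}_{\mathbb Q}=S^{(n)}\oplus S^{(n-1,1)}$ to $H_1(PB_n;\mathbb Q)$ with $e_i\mapsto w_i$ is equivariant. It is nonzero on both irreducible summands, since $\sum w_i=2\sum_{i<j} v_{ij}\ne0$ and $w_1-w_2\ne0$; so it is injective on each. The two summands are not isomorphic, so the map is injective. Each irreducible type occurs once in $H_1(PB_n;\mathbb Q)$, so the image is $V_0\oplus V_1$, and the image of the sum-zero vectors is $V_1$.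

(b) The form is $\mathfrak S_n$-invariant and positive definite. For $i\ne j$ it induces an equivariant map $V_i\to V_j^*\cong V_j$, which is zero by Schur's lemma. So $V_1\oplus V_2=V_0^\perp$, $V_0\oplus V_2=V_1^\perp$ and $V_2=(V_0\oplus V_1)^\perp$. Since $V_0$ is spanned by $\sum v_{ij}$, $V_1$ by the $w_i-w_j$, and $V_0\oplus V_1$ by the $w_i$, the three criteria follow. $\square$

So $N_{02}$ consists of the pure braids in which every strand winds equally much around the rest, and in $N_2$ this amount is $0$. For example $A_{12}A_{23}^{-1}A_{34}A_{14}^{-1}\in N_2$ for every $n\ge4$: each of the strands $1,2,3,4$ gets $+1$ and $-1$.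

For $n=4$, the equations $r_i(a)=0$ give $0=r_1+r_2-r_3-r_4=2(a_{12}-a_{34})$, and in the same way $a_{13}=a_{24}$ and $a_{14}=a_{23}$. So
$$V_2=\{a:\ a_{12}=a_{34},\ a_{13}=a_{24},\ a_{14}=a_{23},\ a_{12}+a_{13}+a_{14}=0\},$$
of dimension $2$, next to $\dim V_0=1$ and $\dim V_1=3$. The three ways of splitting $\{1,2,3,4\}$ into pairs play a special role here, and they lead to the negative results.

## 3. A free quotient that kills $V_0\oplus V_1$

**Proposition 4.** For every $n\ge4$ the groups $N_0,N_1,N_{01}$ are not finitely generated, hence not finitely presentable.

**Step 1: the homomorphism.** The purpose is a surjection from $PB_n$ onto a free group that sees only the three splittings into pairs. Let $p$ be the composite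
$$PB_n\to PB_4\to PB_3\to PB_3/Z(PB_3)\cong F_2 .$$
The first map forgets the strands $5,\dots,n$. The second is the restriction of $B_4\to B_3$, $\sigma_1,\sigma_3\mapsto\sigma_1$, $\sigma_2\mapsto\sigma_2$, which respects the braid relations. With $A_{ij}=\sigma_{j-1}\cdots\sigma_{i+1}\sigma_i^2\sigma_{i+1}^{-1}\cdots\sigma_{j-1}^{-1}$ we compute the second map. Clearly $A_{12},A_{34}\mapsto A_{12}$, $A_{23}\mapsto A_{23}$ and $A_{13}=\sigma_2\sigma_1^2\sigma_2^{-1}\mapsto A_{13}$. From $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ we get
$$\sigma_1\sigma_2\sigma_1^{-1}=\sigma_2^{-1}\sigma_1\sigma_2,\qquad \sigma_1\sigma_2^{-1}\sigma_1^{-1}=\sigma_2^{-1}\sigma_1^{-1}\sigma_2 .$$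
Hence
$$A_{24}=\sigma_3\sigma_2^2\sigma_3^{-1}\mapsto\sigma_1\sigma_2^2\sigma_1^{-1}=\sigma_2^{-1}\sigma_1^2\sigma_2=\sigma_2^{-2}A_{13}\sigma_2^{2},$$
$$A_{14}=\sigma_3\sigma_2\sigma_1^2\sigma_2^{-1}\sigma_3^{-1}\mapsto(\sigma_1\sigma_2\sigma_1)(\sigma_1\sigma_2^{-1}\sigma_1^{-1})=(\sigma_2\sigma_1\sigma_2)(\sigma_2^{-1}\sigma_1^{-1}\sigma_2)=\sigma_2^2=A_{23}.$$
All images are pure, so the second map does send $PB_4$ to $PB_3$; and $p$ is onto, because $A_{12},A_{13},A_{23}$ generate $PB_3$.

**Step 2: the effect on $H_1$.** We show that $p_*$ kills $V_0\oplus V_1$. Let $a,b,c$ be the classes of $A_{12},A_{13},A_{23}$ in $H_1(F_2;\mathbb Z)$. Since the centre of $PB_3$ is generated by $\Delta^2$, of class $v_{12}+v_{13}+v_{23}$, we have $a+b+c=0$. By Step 1,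
$$v_{12},v_{34}\mapsto a,\qquad v_{13},v_{24}\mapsto b,\qquad v_{14},v_{23}\mapsto c,$$
and all other $v_{ij}\mapsto 0$. If $i\le4$, the three pairs $\{i,j\}$ with $j\le 4$ lie in the three different splittings, so $w_i\mapsto a+b+c=0$. If $i>4$, then $w_i\mapsto0$. By Lemma 3(a), $p_*(V_0\oplus V_1)=0$.

**Step 3: conclusion.** Let $I\subseteq\{0,1\}$. As $H_1(F_2;\mathbb Z)$ is torsion-free, Step 2 gives $p(N_I)\subseteq F_2'$. As $p$ is onto, $p(N_I)\supseteq p(PB_n')=F_2'$. So $N_I$ maps onto $F_2'$. But $F_2'$ is the fundamental group of the grid graph in $\mathbb R^2$ with vertex set $\mathbb Z^2$, a free group of infinite rank, so it is not finitely generated. Hence neither is $N_I$. $\square$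

For $n=4$ the kernel of $p_*$ on rational homology has dimension $6-2=4$, so it equals $V_0\oplus V_1$, and $N_{01}=p^{-1}(F_2')$ exactly.

## 4. Dividing by the centre: $N_{12}$, and one group $K$ for both $N_2$ and $N_{02}$

We need the structure of $\bar P$. Forgetting the last strand gives $PB_n\cong F_{n-1}\rtimes PB_{n-1}$. Forgetting all strands but two gives a map $PB_n\to PB_2\cong\mathbb Z$ taking $\Delta^2$ to a generator, so $PB_n$ is the direct product of $Z$ and the kernel of this map. Hence $\bar P$ is isomorphic to that kernel:
$$\bar P\cong F_{n-1}\rtimes(F_{n-2}\rtimes(\cdots\rtimes F_2)). \tag{1}$$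
An iterated extension of $n-2$ finitely generated free groups has a finite $K(\pi,1)$ of dimension $n-2$, and Euler characteristics multiply:
$$\chi(\bar P)=\prod_{k=2}^{n-1}(1-k)\ne0. \tag{2}$$

**Proposition 5.** $N_{12}$ is of type $F$, in particular finitely presentable.

*Proof.* By Lemma 3(b), $N_{12}$ is the kernel of the total exponent $PB_n\to\mathbb Z$, $A_{ij}\mapsto1$. The total exponent of $\Delta^2$ is $\binom n2\ne0$. So $N_{12}\cap Z=1$, and $N_{12}Z$ has finite index in $PB_n$. Hence $N_{12}\cong N_{12}Z/Z$ is isomorphic to a finite-index subgroup of $\bar P$, and the corresponding finite cover of a finite $K(\bar P,1)$ is a finite $K(N_{12},1)$. $\square$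

For $N_2$ and $N_{02}$ the same device replaces both groups by one. Since $\Delta^2$ has class in $V_0$, we have $Z\le N_{02}$ and $Z\cap N_2=1$. Put
$$K=N_{02}/Z\lhd\bar P .$$

**Lemma 6.** $K\supseteq[\bar P,\bar P]$, and $\bar P/K$ is free abelian of rank $n-1$. Moreover $N_2Z=N_2\times Z$ has finite index in $N_{02}$, and $N_2$ is isomorphic to a subgroup of finite index in $K$. If one of $N_2,N_{02},K$ is finitely generated (respectively finitely presentable), so are the other two.

*Proof.* $\bar P/K\cong PB_n/N_{02}$ is the image of $PB_n$ in $H_1(PB_n;\mathbb Q)/(V_0\oplus V_2)\cong V_1$. It is finitely generated and spans $V_1$, so it is free abelian of rank $\dim V_1=n-1$.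

Projection to $V_0$ embeds $N_{02}/N_2$ into $V_0\cong\mathbb Q$. This quotient is a subgroup of the finitely generated abelian group $PB_n/N_2$, so it is finitely generated, and a finitely generated subgroup of $\mathbb Q$ is $0$ or $\cong\mathbb Z$. As $Z$ injects into it, it is $\cong\mathbb Z$, and $N_2Z$ has finite index in $N_{02}$. Since $Z$ is central and $Z\cap N_2=1$, $N_2Z=N_2\times Z$; and $N_2\cong N_2Z/Z$ has finite index in $K$.

Finite generation and finite presentability pass to finite-index subgroups and overgroups. So $K$ has the property iff $N_2$ has it, and $N_{02}$ iff $N_2\times Z$. Finally $N_2\times Z$ has it iff $N_2$ has it: a product with $\mathbb Z$ keeps both properties, and $N_2\cong(N_2\times Z)/Z$ is a quotient by the normal closure of one element. $\square$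

## 5. An Euler characteristic that must vanish but does not

**Proposition 7.** None of $N_2,N_{02},K$ is of type $FP_{n-2}$ over $\mathbb Q$. In particular Complement 2 holds, and for $n=4$ the groups $N_2,N_{02}$ are not finitely presentable.

**Step 1: finite-dimensional homology of $K$.** Suppose one of the three groups is of type $FP_{n-2}$ over $\mathbb Q$; we show that every $H_q(K;\mathbb Q)$ is finite-dimensional. For $q>n-2$ it vanishes, since $K\le\bar P$ acts freely on a contractible complex of dimension $n-2$. Let $q\le n-2$. If $K$ is the group in question, there is nothing to do. If it is $N_{02}$, then its finite-index subgroup $N_2\times Z$ is of type $FP_{n-2}$ over $\mathbb Q$ (restrict the resolution), so $H_q(N_2\times Z;\mathbb Q)=H_q(N_2;\mathbb Q)\oplus H_{q-1}(N_2;\mathbb Q)$ is finite-dimensional, hence so is $H_q(N_2;\mathbb Q)$. If it is $N_2$, then $H_q(N_2;\mathbb Q)$ is finite-dimensional at once. In the last two cases use that $N_2$ is isomorphic to a subgroup of finite index in $K$: the transfer followed by the map induced by inclusion is multiplication by the index, so $H_q(K;\mathbb Q)$ is a quotient of $H_q(N_2;\mathbb Q)$.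

**Step 2: the spectral sequence.** Now we compute $\chi(\bar P)$ in a second way. Consider
$$E^2_{pq}=H_p(\mathbb Z^{n-1};H_q(K;\mathbb Q))\Rightarrow H_{p+q}(\bar P;\mathbb Q).$$
For a finite-dimensional module $M$ over $\mathbb Z^{n-1}$, compute homology from the cellular chains of the universal cover of the torus, with its standard cell structure, tensored with $M$. The degree $p$ term has dimension $\binom{n-1}p\dim M$, so $\sum_p(-1)^p\dim H_p(\mathbb Z^{n-1};M)=\dim M\cdot\sum_p(-1)^p\binom{n-1}{p}=0$. So each row $q$ has Euler characteristic $0$. There are finitely many nonzero entries, all finite-dimensional, and Euler characteristics are unchanged from page to page. Hence $\chi(\bar P)=0$, contradicting (2).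

For $n=4$ we have $n-2=2$, and a finitely presentable group is of type $FP_2$; so $N_2$ and $N_{02}$ are not finitely presentable. $\square$

What remains is the positive part: $K$ is finitely generated if $n=4$, and finitely presentable if $n\ge5$.

## 6. Characters $\chi_x$ and half-spaces

A *character* of $G$ is a homomorphism $\chi:G\to\mathbb R$, and $[\chi]$ denotes the class of $\chi\ne0$ up to positive multiples.

**Definition and Fact 8.** Let $G$ be finitely presented and let $E$ be a simply connected $2$-dimensional CW complex with a cocompact cellular $G$-action permuting the cells freely (for example the universal cover of a finite presentation complex). Let $\chi\neq0$ be a character and $h:E\to\mathbb R$ continuous with $h(ge)=h(e)+\chi(g)$; put $E_{\ge s}=h^{-1}[s,\infty)$. Then $[\chi]\in\Sigma^1(G)$ iff for some $d$ any two points of $E_{\ge0}$ can be joined by a path in $E_{\ge-d}$. And $[\chi]\in\Sigma^2(G)$ iff moreover, for some $d$, every loop in $E_{\ge0}$ is null-homotopic in $E_{\ge-d}$. These conditions do not depend on $E$ and $h$. Moreover: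

**(T)** Let $N\supseteq[G,G]$. Then $N$ is finitely generated (finitely presented) iff $[\chi]\in\Sigma^1(G)$ (respectively $[\chi]\in\Sigma^2(G)$) for every $\chi\ne0$ with $\chi|_N=0$.

We use this as published: Bieri–Neumann–Strebel (1987) for $\Sigma^1$; Renz, thesis 1988, and Bieri–Renz, Comment. Math. Helv. 63 (1988), for $\Sigma^2$. The set of characters in (T) is symmetric under $\chi\mapsto-\chi$, so sign conventions do not matter. A function $h$ always exists: choose it on representatives of the cells, dimension by dimension, and translate.

Two examples. For $G=\mathbb Z^2$ take $E=\mathbb R^2$ with the square grid and $h$ the linear extension of $\chi$. The $E_{\ge s}$ are half-planes, hence connected and simply connected, so every $[\chi]$ lies in $\Sigma^2$. For $G=F_2$ take $E$ the Cayley tree and a basis element $a$ with $\chi(a)\ne0$; replacing $a$ by $a^{-1}$, let $\chi(a)>0$. Let $b$ be the other basis element, replaced by its inverse if needed so that $\chi(b)\ge0$. The vertices $1$ and $a^{-m}ba^m$ have heights $h(1)$ and $h(1)+\chi(b)\ge h(1)$, but the only arc between them passes through $a^{-m}$, of height $h(1)-m\chi(a)$. So $\Sigma^1(F_2)=\emptyset$.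

**Lemma 9.** The characters of $\bar P$ vanishing on $K$ are exactly those induced by
$$\chi_x(v_{ij})=x_i+x_j,\qquad x\in\mathbb R^n,\ \sum x_i=0,$$
and $\chi_x\ne0$ iff $x\ne0$.

*Proof.* A character of $PB_n$ is a linear functional on $H_1(PB_n;\mathbb R)$. The classes of elements of $N_{02}$ span $V_0\oplus V_2$, so a character vanishing on $N_{02}$ vanishes on $(V_0\oplus V_2)\otimes\mathbb R$. By Lemma 3 it is the pairing with some $\sum x_iw_i$ orthogonal to $V_0$. This pairing sends $v_{ij}$ to $x_i+x_j$, and orthogonality to $V_0$ means $0=\sum_{i<j}(x_i+x_j)=(n-1)\sum x_i$. Conversely each such pairing vanishes on $N_{02}$. These characters kill $\Delta^2$, so they descend to $\bar P$. The $w_i$ are linearly independent, which gives the last claim. $\square$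

By (T) and Lemma 6 it remains to prove the following.

**Goal.** For $0\ne x\in\mathbb R^n$ with $\sum x_i=0$:
$$[\chi_x]\in\Sigma^1(\bar P)\ \text{ if } n=4,\qquad [\chi_x]\in\Sigma^2(\bar P)\ \text{ if } n\ge5. \tag{3}$$

## 7. Commuting twists, and two crossing chords where they get stuck

A sensible first attempt at $\Sigma^1$ is to travel upwards along commuting generators.

**Lemma 10.** Let $G$ be finitely presented, generated by $s_1,\dots,s_m$ with all $\chi(s_i)\ne0$. If the graph on $\{1,\dots,m\}$ joining $i$ and $j$ whenever $s_i,s_j$ commute is connected, then $[\chi]\in\Sigma^1(G)$.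

*Proof.* Replacing some $s_i$ by inverses, let all $\chi(s_i)>0$. Let $E$ be the universal cover of a finite presentation complex on these generators, with $h$ linear on edges. A point of $E_{\ge0}$ can be joined to a vertex at bounded loss of height, and shifting $h$ by a constant absorbs this loss; so it suffices to join vertices $g,g'$ of height $\ge0$ in height $\ge 0$. Choose an edge path $g=g_0,\dots,g_l=g'$ in the Cayley graph and $M$ so large that all $g_ks_i^{M}$ have height $\ge0$. If $s_i,s_j$ commute, the path from $g_ks_i^M$ up to $g_ks_i^Ms_j^M=g_ks_j^Ms_i^M$ and down to $g_ks_j^M$ has height $\ge0$. By connectedness of the graph, any $g_ks_i^M$ can therefore be joined to any $g_ks_j^M$. If $g_k=g_{k-1}s_i^{\pm1}$, then $g_{k-1}s_i^M$ and $g_ks_i^M$ are the ends of one edge. So climb from $g$ to some $g_0s_i^M$, move on from $g_0s^M_i$ to some $g_ls_j^M$, and descend to $g'$. $\square$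

Now view $\bar P$ as the pure mapping class group of the sphere with punctures $1,\dots,n,\infty$ (Farb–Margalit, *A Primer on Mapping Class Groups*, §9.3). In it, Dehn twists about disjoint curves commute. We shall compute in Section 12 that the twist about a curve enclosing the set $S\subset\{1,\dots,n\}$, with $\infty$ outside, has $\chi_x$-value $\pm(|S|-1)\sum_{i\in S}x_i$.

Take $n=4$ and $x=(1,-1,1,-1)$. Put $1,2,3,4$ on a circle in this order, $\infty$ outside, and let $c_S$ be the boundary of a thin neighbourhood of the convex hull of $S$. The generators $A_{12},A_{23},A_{34},A_{14}$ have value $0$. The convex curves whose twists have nonzero value are $c_{13},c_{24}$ and the four curves $c_{123},c_{124},c_{134},c_{234}$. Which of them are disjoint? Two curves whose puncture sets $S,T$ have all four sets $S\cap T$, $S\setminus T$, $T\setminus S$, $(S\cup T)^c$ nonempty (the last contains $\infty$) must cross. This excludes any two triples, and a pair together with a triple not containing it. The curves $c_{13}$ and $c_{24}$ meet in four points. They cut the sphere into a central square, four bigons each containing one of the punctures $1,2,3,4$, and an outer region with $\infty$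 and four sides. No bigon is empty, so by the bigon criterion they cannot be made disjoint. Hence the commuting graph on the six twists (twists about crossing curves do not commute) has exactly two components,
$$\{c_{13},c_{123},c_{134}\}\quad\text{and}\quad\{c_{24},c_{124},c_{234}\},$$
and Lemma 10 cannot be applied to these elements.

For this $x$ one more curve helps. Let $d_{24}$ be the boundary of a neighbourhood of an arc from $2$ to $4$ running outside the circle, closely around $1$. It is disjoint from $c_{13}$, because chord and outer arc are disjoint, and from $c_{124}$, because that curve surrounds the disc cut out by the arc and the chord $24$. So $c_{13},d_{24},c_{124},c_{24}$ is a chain of disjoint neighbours. But the list of curves with nonzero value changes with $x$, and Lemma 10 says nothing about loops, which we need for $\Sigma^2$ when $n\ge5$. The way past this is to use all curves with nonzero value at once. They form a complex on which $\bar P$ acts, and the commuting relations become statements about stabilizers: each stabilizer contains a central twist of nonzero value. The topology of this complex then decides.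

## 8. Pushing loops upward with central elements of stabilizers

**Lemma 11.** Let $G$ be a finitely presented group acting simplicially on a simplicial complex $X$, with finitely many orbits of simplices of dimension $\le2$, such that the stabilizer $G_\sigma$ of each simplex fixes it pointwise. Let $\chi:G\to\mathbb R$ be a homomorphism. Suppose every $G_\sigma$ ($\dim\sigma\le2$) is finitely presented and has a central element $z_\sigma$ with $\chi(z_\sigma)>0$. If $X$ is connected, then $[\chi]\in\Sigma^1(G)$; if $X$ is simply connected, then $[\chi]\in\Sigma^2(G)$.

If $X$ is a point, this says: a central element $z$ with $\chi(z)>0$ puts $[\chi]$ into $\Sigma^2(G)$. The reason is that $z$ moves a loop upward by a homotopy of bounded depth. Very high up the loop bounds a disc, since a fixed disc for the loop can be lifted as far as we like. In general there is a region $K_v\subset E$ for each vertex $v$ of $X$ in which $z_v$ does this, and a disc in $X$ tells us how to cut a loop in $E$ into loops each lying in one region.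

*Proof.* Let $E,h$ be as in Fact 8. "Graph" means subcomplex of $E^{(1)}$; a set of vertices is allowed.

**Step 1: one group with a central element.** We show that inside a set on which a subgroup with central $z$ acts cocompactly, connecting and contracting costs a bounded amount of height. *Let $H\le G$ be finitely presented with a central element $z$, $\chi(z)>0$, and let $J\subset E$ be an $H$-invariant, $H$-cocompact graph. There are a constant $c$ and an $H$-invariant, $H$-cocompact graph $J^+\supseteq J$ such that for all $s\in\mathbb R$:*

(a) *any two vertices of $J$ lying in $E_{\ge s}$ are joined by a path in $J^+\cap E_{\ge s-c}$;*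

(b) *any loop in $J\cap E_{\ge s}$ is null-homotopic in $E_{\ge s-c}$.*

Note that $J$ need not be connected. Let $Q$ be a simply connected $2$-dimensional complex with a cocompact $H$-action permuting the cells freely. Working orbit by orbit of cells, choose cellular $H$-maps $\alpha:J\to Q$ (vertices to vertices, edges to edge paths; possible as $Q$ is connected) and $\beta:Q\to E$ (vertices to vertices, edges to edge paths, and extended over $2$-cells as $E$ is simply connected). Next choose an $H$-homotopy $W_t:J\to E$ from the inclusion to $\beta\alpha$. On vertices choose edge paths in $E$, equivariantly; for a representative $e$ of each orbit of edges, the map already given on $\partial(e\times[0,1])$ extends over $e\times[0,1]$, because $E$ is simply connected. In the same way choose an $H$-homotopy $Z_t:J\to E$ from the inclusion to $k\mapsto zk$. The latter is an $H$-map because $z$ commutes with $H$: $z(\eta k)=\eta(zk)$ for $\eta\in H$.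

The functions $(k,t)\mapsto h(W_t(k))-h(k)$ and $(k,t)\mapsto h(Z_t(k))-h(k)$ are continuous and $H$-invariant, and $J\times[0,1]$ is $H$-cocompact. So both are bounded in absolute value by a constant $c$.

For (b), let $\gamma$ be a loop in $J\cap E_{\ge s}$ and $j\ge1$. Concatenating the homotopies $z^iZ_t$, $0\le i<j$, we see that $\gamma$ is freely homotopic to $z^j\gamma$ through points of height $\ge s+i\chi(z)-c\ge s-c$. Via $z^jW_t$, $z^j\gamma$ is homotopic to $z^j\beta\alpha\gamma$ in $E_{\ge s+j\chi(z)-c}$. Finally $\alpha\gamma$ bounds a singular disc in $Q$; let $\Delta$ be its compact image. Then $z^j\beta\alpha\gamma$ bounds a disc in $z^j\beta(\Delta)$, which has height at least $\min h|_{\beta(\Delta)}+j\chi(z)$. For $j$ large (depending on $\gamma$, which is allowed) everything happens in $E_{\ge s-c}$.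

For (a), let $a,b$ be vertices of $J$ in $E_{\ge s}$. Go from $a$ to $z^ja$ along the tracks $z^iZ_t(a)$, $0\le i<j$ (height $\ge s-c$); then to $z^j\beta\alpha(a)$ along $z^jW_t(a)$ (height $\ge s+j\chi(z)-c$); then along $z^j\beta(\lambda)$, where $\lambda$ is an edge path in $Q$ from $\alpha(a)$ to $\alpha(b)$ (height $\ge\min h|_{\beta(\lambda)}+j\chi(z)$); then back to $z^jb$ and to $b$ in the same way. For $j$ large all heights are $\ge s-c$. Since $z\in H$, we have $z^iZ_t(a)=Z_t(z^ia)$ and $z^jW_t(a)=W_t(z^ja)$, so all these paths lie in
$$J^+=J\cup\beta(Q^{(1)})\cup\bigcup_{k\in J^0}\bigl(Z_{[0,1]}(k)\cup W_{[0,1]}(k)\bigr),$$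
which is an $H$-invariant, $H$-cocompact graph.

**Step 2: equivariant choices.** We attach to simplices of $X$ pieces of $E$ to which Step 1 applies, with one constant for all.

Choose a $G$-map $q:E^0\to X^0$. As $X$ is connected, the $q$-images of the ends of an edge of $E$ can be joined by an edge path in $X$. Subdividing the edges of $E$ equivariantly, we extend $q$ to a $G$-map $E^{(1)}\to X^{(1)}$ that sends each edge linearly onto an edge or to a vertex.

For each simplex $t$ with $\dim t\le2$ choose a $G_t$-orbit $B_t\subset E^0$, equivariantly: $B_{gt}=gB_t$. As $\chi(z_t)>0$, $B_t$ contains points of arbitrarily large height. For $\dim\sigma\le1$ let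
$$J_\sigma=\bigcup_{t\supseteq\sigma,\ \dim t\le2}B_t\ \cup\ \{\text{endpoints of edges }\varepsilon\text{ of }E\text{ with }q(\varepsilon)=\sigma\}.$$
This is a $G_\sigma$-invariant set of vertices. It consists of finitely many $G_\sigma$-orbits. Indeed, there are finitely many $G$-orbits of pairs $\sigma\subseteq t$, so the $t\supseteq\sigma$ form finitely many $G_\sigma$-orbits; and the orbit of $t$ contributes $G_\sigma B_t$, which is a single $G_\sigma$-orbit because $G_t\le G_\sigma$ (here we use that $G_t$ fixes $t$ pointwise). If $q(\varepsilon)=q(g\varepsilon)=\sigma$, then $g\in G_\sigma$; so the edges over $\sigma$ also form finitely many $G_\sigma$-orbits.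

Apply Step 1 to $(G_\sigma,J_\sigma)$ for representatives $\sigma$ of the orbits, and transport by $G$, to get graphs $J_\sigma^+$ with $J_{g\sigma}^+=gJ_\sigma^+$. For a vertex $v$ of $X$ let $K_v$ be the union of all $J_\sigma^+$ with $v\in\sigma$, $\dim\sigma\le1$, and of all closed edges $\varepsilon$ of $E$ with $v\in q(\varepsilon)$. The $\sigma\ni v$ form finitely many $G_v$-orbits, each $J_\sigma^+$ is $G_\sigma$-cocompact with $G_\sigma\le G_v$, and the pairs $(v',\varepsilon)$ with $v'\in q(\varepsilon)$ form finitely many $G$-orbits. So $K_v$ is a $G_v$-cocompact graph, and $K_{gv}=gK_v$. Apply Step 1 to $(G_v,K_v)$ as well. Translation by $g$ shifts heights by $\chi(g)$, and Step 1 holds for all $s$; so the constant of an orbit representative serves the whole orbit. There are finitely many orbits, so one constant $c$ serves all these applications.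

**Step 3: reduction to edge paths.** We replace points and loops by vertices and edge loops. Every closed cell of $E$ lies in a finite subcomplex; choose these equivariantly. Then $h$ oscillates on them by at most some $c_0$. The union of these subcomplexes over all cells meeting $E_{\ge0}$ is a subcomplex $E'$ with $E_{\ge0}\subseteq E'\subseteq E_{\ge-c_0}$. In $E'$ each point can be joined to a vertex, and each loop is freely homotopic to an edge loop by cellular approximation. So it suffices, for $s=-c_0$, to join vertices of $E_{\ge s}$, respectively to contract edge loops in $E_{\ge s}$, with a loss of height independent of the vertices or the loop.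

**Step 4: $\Sigma^1$.** We turn a path in $X$ into a path in $E$. Let $a,b$ be vertices in $E_{\ge s}$. As $\chi(z_\sigma)>0$ for some $\sigma$, $G$ is infinite, so $E$ has more than one vertex. As $E$ is connected, each vertex $a$ is an endpoint of some edge, so $a\in K_{q(a)}$. Let $q(a)=v_0,\dots,v_l=q(b)$ be an edge path in $X$ and choose $p_i\in B_{v_iv_{i+1}}\cap E_{\ge s}$. Then $p_i\in J_{v_i}\cap J_{v_{i+1}}\subset K_{v_i}\cap K_{v_{i+1}}$. So consecutive members of $a,p_0,\dots,p_{l-1},b$ lie in a common $K_{v_i}$ and are joined in $E_{\ge s-c}$ by Step 1(a). If $l=0$, join $a,b\in K_{v_0}$ directly. Hence $[\chi]\in\Sigma^1(G)$.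

**Step 5: a disc in $X$ with prescribed boundary.** Now let $X$ be simply connected, and consider a nonconstant edge loop $a_0,\dots,a_L=a_0$ in $E_{\ge s}$ with edges $\varepsilon_i$ from $a_i$ to $a_{i+1}$ (indices mod $L$). We want a triangulated disc in $X$ bounded by its image. Inserting backtracks along its own edges, we may assume $L\ge3$. Let $u_0,\dots,u_{L-1}$ be the vertices of an $L$-gon with edges $e_i=u_iu_{i+1}$. Then $u_i\mapsto q(a_i)$ defines a simplicial map of the $L$-gon to $X$ with $e_i\mapsto q(\varepsilon_i)$.

*Claim:* there are a triangulated disc $D$ whose boundary is the given $L$-gon, without subdivision, and a simplicial map $f:D\to X$ extending this map. Extend the map continuously to $F:D_0\to X$, where $D_0$ is the cone on the $L$-gon; this is possible since $X$ is simply connected. Let $f':D_0'\to X$ be a simplicial approximation on an iterated barycentric subdivision. It sends each vertex $w$ to a vertex of the smallest simplex containing $F(w)$; so vertices on $e_i$ go to vertices of $q(\varepsilon_i)$, and the corner over $u_i$ goes to $q(a_i)$. Call the corners of $D_0'$ now $u_i'$, and glue on a collar whose outer boundary is a new $L$-gon $u_0,\dots,u_{L-1}$: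 join $u_i$ to all vertices of the subdivided edge from $u_i'$ to $u_{i+1}'$, and add the triangle $u_iu_{i+1}u_{i+1}'$. Put $f(u_i)=q(a_i)$ and $f=f'$ on $D'_0$. The vertices of each collar triangle over $e_i$ go to vertices of the simplex $q(\varepsilon_i)$, so $f$ is simplicial.

**Step 6: cutting the loop along the dual cells.** We map the $1$-skeleton of the dual decomposition of $D$ into $E$ so that the boundary of each dual cell lands in one $K_v$.

For each triangle $T$ of $D$ choose $p_T\in B_{f(T)}\cap E_{\ge s}$. For an interior edge $e=T\cap T'$ we have $f(e)\subseteq f(T),f(T')$, so $p_T,p_{T'}\in J_{f(e)}$; join them by a path in $J_{f(e)}^+\cap E_{\ge s-c}$. For a boundary edge $e_i$, contained in the triangle $T_i$, we have $p_{T_i}\in J_{f(e_i)}$, and also $a_i\in J_{f(e_i)}$ since $f(e_i)=q(\varepsilon_i)$; join them by a path in $J^+_{f(e_i)}\cap E_{\ge s-c}$. All this is Step 1(a).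

The dual decomposition has one $2$-cell for each vertex $u$ of $D$; its vertices are the barycentres of the triangles and the midpoints of the $e_i$. Map the barycentre of $T$ to $p_T$, the midpoint of $e_i$ to $a_i$, the dual edges by the paths just chosen, and the boundary arc from the midpoint of $e_{i-1}$ through $u_i$ to the midpoint of $e_i$ by the edge $\varepsilon_{i-1}$, which runs from $a_{i-1}$ to $a_i$. Then the boundary of $D$ reads the given loop. The boundary of the cell of an interior vertex $u$ is mapped into $K_{f(u)}$, since each edge $e\ni u$ has $f(u)\in f(e)$ and so $J^+_{f(e)}\subset K_{f(u)}$. For $u=u_i$ the boundary contains in addition $\varepsilon_{i-1}$, and $f(u_i)=q(a_i)\in q(\varepsilon_{i-1})$, so $\varepsilon_{i-1}\subset K_{f(u_i)}$. All these boundary loops lie in $E_{\ge s-c}$, so by Step 1(b) they are null-homotopic in $E_{\ge s-2c}$. Filling in all the dual cells, we see that the given loop is null-homotopic in $E_{\ge s-2c}$. So $[\chi]\in\Sigma^2(G)$. $\square$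

## 9. Living and dead curves on a charged sphere

Let $S_{0,N}$ be the $N$-punctured sphere, $N\ge4$. A *curve* is an isotopy class of essential simple closed curves (at least two punctures on each side). If it separates the punctures into $S|S^c$, its *type* is $\{S,S^c\}$. The curve complex $C(N)$ has as simplices the sets of pairwise disjoint curves; such a set can be realized by simultaneously disjoint curves.

**Definition (charges).** A vector of *charges* is $y\in\mathbb R^N$ with $\sum y_i=0$ and $y\ne0$. A curve of type $\{S,S^c\}$ is *living* if $y_S:=\sum_{i\in S}y_i\ne0$ and *dead* otherwise (as $y_{S^c}=-y_S$, the side does not matter). $C^y(N)$ is the full subcomplex of $C(N)$ on the living curves.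

Example: $N=4$, $y=(1,-1,1,-1)$. The types $12|34$ and $14|23$ are dead, $13|24$ is living. Two distinct curves in $S_{0,4}$ always cross, so $C^y(4)$ is a discrete set. It is infinite: $\mathrm{PMod}(S_{0,4})\cong F_2$ acts transitively on the curves of type $13|24$ with cyclic stabilizers. For $N=5$ and $y=(1,-1,1,-1,0)$, the dead pairs are $12,23,34,14$, and $13$, $24$ and all $\{i,5\}$ are living. These are the curves of Section 7, with $\infty$ as puncture $5$.

Why must dead curves be left out? In the application the charge of a curve measures $\chi$ on its twist. For $n=4$ the stabilizer in $\mathrm{PMod}(S_{0,5})$ of a curve $c$ is an extension of $\mathrm{PMod}(S_{0,4})\times\mathrm{PMod}(S_{0,3})\cong F_2$ by the central subgroup $\langle T_c\rangle$. It splits since $F_2$ is free, so it is $F_2\times\mathbb Z$ with centre $\langle T_c\rangle$. If $c$ is dead, $\chi$ vanishes on this centre, and Lemma 11 does not apply to the full curve complex. The price for leaving them out is that the connectivity of $C^y(N)$ has to be proved anew.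

**Lemma 12.** $C^y(N)\ne\emptyset$ for $N\ge4$.

*Proof.* If $y_i+y_j=0$ for all $i\ne j$, then $y_1=-y_2=y_3=-y_1$, so $y_1=0$, and similarly $y=0$. So some pair has $y_i+y_j\ne0$, and a curve around it is living. $\square$

## 10. Forgetting a puncture of charge zero

**Lemma 13.** Let $N\ge5$ and let $z$ be a puncture with $y_z=0$. Let $B=C^{y'}(N-1)$, where $z$ is forgotten. Then $C^y(N)$ is homotopy equivalent to a wedge of copies of the suspension of $B$. In particular $C^y(N)$ is connected, and it is simply connected if $B$ is connected.

For $y=(1,-1,1,-1,0)$ and $z=5$, $B$ is an infinite discrete set, so its suspension is a connected graph and $C^y(5)$ is connected, as the chain in Section 7 suggested.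

*Proof.* Let $S$ be the surface with $z$ filled in, so $z\in S$ and $S_{0,N}=S\setminus z$. Let $C'\subset C^y(N)$ be the full subcomplex on the living curves that stay essential in $S$. Forgetting $z$ gives a simplicial map $\Pi:C'\to B$: since $y_z=0$, a curve of $S\setminus z$ that is essential in $S$ is living iff its image is.

**Step 1: reducing to fibres over simplices.** We want $\Pi$ to be a homotopy equivalence, and reduce this to the contractibility of certain posets. View $\Pi$ as a map of posets of simplices. By Quillen's fibre lemma (Adv. Math. 28 (1978), Prop. 1.6) it suffices that $\{\sigma:\Pi(\sigma)\supseteq\tau\}$ is contractible for each simplex $\tau$ of $B$. The map $\sigma\mapsto\sigma\cap\Pi^{-1}(\tau)$, which keeps the vertices of $\sigma$ lying over $\tau$, is monotone, satisfies $\sigma\cap\Pi^{-1}(\tau)\le\sigma$, and is the identity on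
$$\mathcal P_\tau=\{\sigma:\Pi(\sigma)=\tau\},$$
in which it takes its values. So it deformation retracts the fibre onto $\mathcal P_\tau$, and it suffices to show that $\mathcal P_\tau$ is the face poset of a tree. Note that $\mathcal P_\tau$ consists of all multicurves of $S\setminus z$ whose set of images in $S$ is $\tau$; they are automatically living.

**Step 2: the tree and the tools.** Here we fix notation. Let $\tau=\{b_0,\dots,b_p\}$, realized by disjoint simple closed geodesics for a complete finite-area hyperbolic metric on $S$ (which has $N-1\ge4$ punctures); let $b=\bigcup b_i$. Let $\pi:\tilde S\to S$ be the universal cover and $\tilde z$ a lift of $z$. Call the components of $\pi^{-1}(b)$ lines. Let $T_\tau$ be the graph whose vertices are the components of $\tilde S\setminus\pi^{-1}(b)$ and whose edges are the lines, each joining the components on its two sides. It is a tree: a path in $\tilde S$ crosses only finitely many lines, so $T_\tau$ is connected; and each line separates the plane $\tilde S$, so removing an edge disconnects it.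

Let $\mathrm{Diff}_0(S)$ be the group of diffeomorphisms of $S$ isotopic to the identity. Each $\varphi\in\mathrm{Diff}_0(S)$ has a unique lift $\tilde\varphi$ commuting with the deck group: the end of the lift of an isotopy starting at the identity is such a lift, and two of them differ by a central element of $\pi_1(S)$, which has trivial centre. By uniqueness, $\varphi\mapsto\tilde\varphi$ is a homomorphism. We use two standard facts. If $c_0,\dots,c_p$ are disjoint simple closed curves in $S$ with $c_i$ isotopic to $b_i$, there is $\varphi\in\mathrm{Diff}_0(S)$ with $\varphi(c_i)=b_i$ for all $i$. And *point-pushing*: for a path in $\tilde S$ starting at $\tilde w$ there is $\eta\in\mathrm{Diff}_0(S)$, supported near the projected path, with $\tilde\eta(\tilde w)$ the endpoint of the path.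

**Step 3: undoubled elements are the vertices.** Call $\sigma\in\mathcal P_\tau$ undoubled if it has exactly one curve $c_i$ over each $b_i$. Represent such a $\sigma$ by disjoint curves in $S\setminus z$, choose $\varphi\in\mathrm{Diff}_0(S)$ with $\varphi(c_i)=b_i$ for all $i$, and assign to $\sigma$ the component $\Omega$ of $\tilde S\setminus\pi^{-1}(b)$ containing $\tilde\varphi(\tilde z)$. We show that this is a well-defined bijection onto the vertices of $T_\tau$.

*Independence of $\varphi$.* Two choices differ by some $\psi\in\mathrm{Diff}_0(S)$ with $\psi(b_i)=b_i$ for all $i$. Then $\tilde\psi$ permutes the lines. As it commutes with the deck group, a line and its image have the same deck stabilizer. Different lines are different axes of hyperbolic elements, so they have different stabilizers. Hence $\tilde\psi$ preserves each line. Each component of $\tilde S\setminus\pi^{-1}(b)$ is bounded by infinitely many lines: it covers a component of $S\setminus b$, whose fundamental group is nonabelian free and acts on the component, while a boundary line has cyclic stabilizer, so already the orbit of one boundary line is infinite. Two distinct components share at most one boundary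 line, since $T_\tau$ is a tree. So $\tilde\psi$ preserves each component.

*Independence of representatives.* If $c=(c_i)$ and $c'=(c'_i)$ represent the same $\sigma$, there is $\theta\in\mathrm{Diff}_0(S)$, isotopic to the identity rel $z$, with $\theta(c_i)=c_i'$. The lifted isotopy fixes $\tilde z$, so $\tilde\theta(\tilde z)=\tilde z$. For $c'$ use $\varphi\theta^{-1}$; it gives the same point $\tilde\varphi(\tilde z)$.

*Injectivity.* Let $(c,\varphi)$ and $(c',\varphi')$ give the same $\Omega$. Pushing along the projection of a path in $\Omega$ from $\tilde\varphi(\tilde z)$ to $\tilde\varphi'(\tilde z)$, which avoids $b$, gives $\eta\in\mathrm{Diff}_0(S)$ with $\eta|_b=\mathrm{id}$. Replacing $\varphi$ by $\eta\varphi$, we may assume $\tilde\varphi(\tilde z)=\tilde\varphi'(\tilde z)$. Then $\theta=\varphi'^{-1}\varphi\in\mathrm{Diff}_0(S)$ satisfies $\tilde\theta(\tilde z)=\tilde z$ and $\theta(c_i)=c_i'$. An isotopy from the identity to $\theta$ moves $z$ along a loop whose lift at $\tilde z$ is closed, that is, along a null-homotopic loop. By the Birman exact sequence $\theta$ is isotopic to the identity rel $z$. So $c$ and $c'$ are isotopic in $S\setminus z$.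

*Surjectivity.* Given $\Omega$, point-pushing gives $\varphi\in\mathrm{Diff}_0(S)$ with $\tilde\varphi(\tilde z)\in\Omega$. Then $\varphi^{-1}(b_0),\dots,\varphi^{-1}(b_p)$ avoid $z$ and form an undoubled element with vertex $\Omega$.

**Step 4: what else is in $\mathcal P_\tau$.** We show that the remaining elements double exactly one curve. Let $\sigma\in\mathcal P_\tau$, represented by disjoint curves. Two curves of $\sigma$ over the same $b_i$ cobound an annulus in $S$. It must contain $z$, since the curves are not isotopic in $S\setminus z$. Three curves over $b_i$ would give two annuli with disjoint interiors both containing $z$, which is impossible. Suppose there were two curves over $b_i$ and two over $b_j$, $i\ne j$, with annuli $A_i,A_j\ni z$. If no boundary curve of one annulus lay in the other, then the connected set $A_i$ would miss $\partial A_j$ and contain $z$, so $A_i\subset A_j$ and $\partial A_i\subset A_j$, a contradiction. So a boundary curve of one annulus lies in the other (the boundaries are disjoint), and then $b_i$ and $b_j$ are isotopic, a contradiction.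

Hence an element that is not undoubled has the form $\sigma=\{c_i,c_i'\}\cup\{c_j:j\ne i\}$ with $c_i,c_i'$ bounding an annulus $A\ni z$; call it doubled. By the same argument no $c_j$ with $j\neq i$ lies in $A$, as it would be isotopic to $b_i$ in $S$. It contains exactly two other elements of $\mathcal P_\tau$, the undoubled $\sigma_1=\sigma\setminus\{c_i'\}$ and $\sigma_2=\sigma\setminus\{c_i\}$, and $\sigma=\sigma_1\cup\sigma_2$.

**Step 5: doubled elements are the edges.** We match doubled elements with lines. For $\sigma$ as in Step 4 let $a$ be a core curve of $A$ through $z$ and choose $\varphi\in\mathrm{Diff}_0(S)$ with $\varphi(a)=b_i$ and $\varphi(c_j)=b_j$ for $j\ne i$. Then $\tilde\varphi(\tilde z)$ lies on a line $\ell$ over $b_i$. An isotopy supported near $\varphi(A)$, away from the other $b_j$, carries $\varphi(c_i)$ to $b_i$ by sliding along the annulus; it moves $\varphi(z)$ off $b_i$ to the side on which $\varphi(c_i')$ lies. Composing $\varphi$ with the end of this isotopy gives an admissible diffeomorphism for $\sigma_1$, so the vertex of $\sigma_1$ is the component adjacent to $\ell$ on the $c_i'$-side. Likewise the vertex of $\sigma_2$ is the component adjacent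 to $\ell$ on the $c_i$-side. Thus $\sigma_1,\sigma_2$ are the two ends of the edge $\ell$.

An edge of a tree is determined by its two ends, so $\ell$ depends only on $\sigma$. And $\sigma=\sigma_1\cup\sigma_2$ is determined by $\ell$, by Step 3. So we have an injection from doubled elements to edges. It is onto. Given a line $\ell$ over $b_i$, point-pushing gives $\varphi\in\mathrm{Diff}_0(S)$ with $\tilde\varphi(\tilde z)\in\ell$. Let $b_i^{\pm}$ be the boundary curves of a thin annular neighbourhood of $b_i$. The curves $\varphi^{-1}(b_i^\pm)$ have different types in $S\setminus z$, as $z$ lies between them; so they are not isotopic there. Together with the $\varphi^{-1}(b_j)$, $j\ne i$, they form a doubled element with edge $\ell$.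

So $\mathcal P_\tau$ is the face poset of the tree $T_\tau$, hence contractible, and $\Pi:C'\to B$ is a homotopy equivalence.

**Step 6: the remaining living curves.** Finally we attach the living curves outside $C'$. They are inessential in $S$, so they are exactly the curves $v$ bounding a disc with exactly two punctures $z,i$, where $y_i\ne0$. Such $v$ exist as $y\ne0$. Two distinct such curves are never disjoint: their discs both contain $z$, so if they were disjoint, either the discs would be nested, and then the curves would be isotopic, or the discs would cover the sphere, and then $N\le3$. Hence $\mathrm{Lk}(v)\subset C'$.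

The complement of the disc of $v$ includes into $S$ as the complement of a once-punctured disc around $i$. So forgetting $z$ identifies the curves of $S\setminus z$ disjoint from (and different from) $v$ with the curves of $S$, preserving disjointness and livingness. That is, $\Pi$ restricts to an isomorphism $\mathrm{Lk}(v)\cong B$. As $\Pi$ is a homotopy equivalence, the inclusion $\mathrm{Lk}(v)\hookrightarrow C'$ is one too.

Now $C^y(N)=C'\cup\bigcup_v\mathrm{Cone}(\mathrm{Lk}(v))$. For one $v_0$ the subcomplex $X_0=C'\cup\mathrm{Cone}(\mathrm{Lk}(v_0))$ is contractible, being the mapping cone of a homotopy equivalence. So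
$$C^y(N)\simeq C^y(N)/X_0=\bigvee_{v\ne v_0}\mathrm{Cone}(\mathrm{Lk}(v))/\mathrm{Lk}(v)\simeq\bigvee_{v\ne v_0}\Sigma B .$$
The vector $y'$ is nonzero with sum $0$, so $B\ne\emptyset$ by Lemma 12. Hence $\Sigma B$ is connected, and it is simply connected if $B$ is connected; wedges inherit both properties. $\square$

## 11. Living curves on at least five punctures are connected

**Lemma 14.** For $N\ge5$ and charges $y\ne0$, $C^y(N)$ is connected.

If some $y_i=0$, this is contained in Lemma 13. So assume all $y_i\ne0$.

**Step 1: $N\ge6$, detouring around dead curves.** Two living curves are joined by an edge path in $C(N)$, which is connected; we remove the dead curves from the path. When we cut along dead curves, give each new puncture charge $0$. The charges on each piece then sum to $0$, and a curve in a piece is living there iff it is living in $S_{0,N}$, because the punctures hidden behind a new puncture have total charge $0$.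

Suppose consecutive vertices $d,d'$ of the path are dead. Cutting along both gives three pieces with $N+4\ge10$ punctures in total, so some piece has at least $4$ punctures. At most two of these are new, so it contains original punctures, and its charge vector is nonzero. By Lemma 12 it contains a living curve. This curve is disjoint from $d$ and $d'$, and we insert it between them.

After this, each dead $d$ on the path has two living neighbours, which lie in the living part of $\mathrm{Lk}(d)$. That living part is the join of the living complexes of the two pieces of $S_{0,N}$ cut along $d$. Both pieces contain original punctures, so both have nonzero charge vectors. If both have at least $4$ punctures, we have a join of two nonempty complexes, which is connected. Otherwise one piece has $3$ punctures and no curves; the other has $N-1\ge5$ punctures, one of them of charge $0$, and the living part is $C^{y''}(N-1)$, which is connected by Lemma 13. In both cases $d$ can be bypassed through living curves.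

**Step 2: $N=5$, the dead pairs form a star.** The detour of Step 1 fails for $N=5$, where Lemma 13 would be needed for four punctures; so we argue by hand, and first locate the dead curves. A curve encloses exactly one pair of punctures, which we call its type. Two disjoint dead pairs would force the fifth charge to be $0$. Three dead pairs forming a triangle would force zero charges, since $y_i=-y_j=y_k=-y_i$. So the dead pairs pairwise intersect and contain no triangle, hence all contain a common puncture, say $1$. Not all $\{1,j\}$ are dead, otherwise $\sum y_i=y_1-4y_1=-3y_1\ne0$; say $\{1,5\}$ is living. All pairs in $\{2,3,4,5\}$ are living.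

**Step 3: $N=5$, one component contains enough curves.** We exhibit a connected set of living curves whose twists generate the group. Put the punctures on a circle in the cyclic order $1,2,3,4,5$. Let $c_{ij}$ be the boundary of a neighbourhood of the chord $ij$ inside the circle, and $d_{24}$ the boundary of a neighbourhood of an arc from $2$ to $4$ outside the circle. Then $c_{15}$ is disjoint from $c_{23},c_{34},c_{24}$ and $d_{24}$. Moreover $c_{45}$ is disjoint from $c_{23}$, $c_{25}$ from $c_{34}$, and $c_{35}$ from $d_{24}$. All these curves are living, so they lie in one component $X_0$ of $C^y(5)$. In particular all $c_{ij}$ with $2\le i<j\le5$ lie in $X_0$.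

The twists about the $c_{ij}$, $2\le i<j\le5$, generate $\mathrm{PMod}(S_{0,5})$. Indeed, with puncture $1$ at infinity the circle becomes a line carrying $2,3,4,5$ in this order, the chords become arcs in one half-plane, and the twists are, up to inversion, the images of the standard generators $A_{ij}$ of $PB_4$ (or of their mirror images): conjugating $\sigma_i^2$ by $\sigma_{j-1}\cdots\sigma_{i+1}$ drags one end of the short arc past the intermediate punctures, always on the same side. And $PB_4\to\mathrm{PMod}(S_{0,5})$ is onto.

**Step 4: $N=5$, invariance of the component.** We conclude with the group action. Each twist about a $c_{ij}$, $2\le i<j\le5$, preserves types and fixes the vertex $c_{ij}$ of $X_0$, so it maps the component $X_0$ to itself. Hence $X_0$ is $\mathrm{PMod}(S_{0,5})$-invariant. As $\mathrm{PMod}(S_{0,5})$ is transitive on curves of a given type, all curves of the types $\{i,j\}\subset\{2,\dots,5\}$ and $\{1,5\}$ are in $X_0$. A living curve of another type $\{1,j\}$ is disjoint from some curve of a type $\{k,l\}\subset\{2,\dots,5\}\setminus\{j\}$, hence is in $X_0$. So $C^y(5)=X_0$ is connected. $\square$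

## 12. The pure mapping class group acting on living curves

We now prove the Goal (3) and Theorem 1. Let $G=\bar P\cong\mathrm{PMod}(S_{0,n+1})$, with punctures $1,\dots,n,\infty$ (Farb–Margalit, §9.3). Let $0\ne x\in\mathbb R^n$ with $\sum x_i=0$; give $i$ the charge $x_i$ and $\infty$ the charge $0$. Let $X=C^{(x,0)}(n+1)$.

**Step 1: $\chi_x$ on twists.** We check that "living" means exactly "nonzero on the twist". Let $c$ be a curve whose side not containing $\infty$ has puncture set $S$, $2\le|S|\le n-1$. A braid carries $c$ to a round curve around the first $|S|$ punctures. So $T_c$, up to the sign of the exponent, is the image of a conjugate in $B_n$ of the full twist on the first $|S|$ strands, and its class in $H_1(PB_n)$ is $\pm\sum_{i<j\in S}v_{ij}$. Hence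
$$\chi_x(T_c)=\pm\sum_{i<j\in S}(x_i+x_j)=\pm(|S|-1)\,x_S,$$
which is nonzero iff $c$ is living.

**Step 2: the action.** We verify the orbit and stabilizer conditions of Lemma 11. The group $G$ fixes the punctures, so it preserves types and acts on $X$. Distinct disjoint curves have distinct types: otherwise the annulus between them would contain no puncture. So the stabilizer of a simplex fixes it pointwise. There are finitely many orbits of simplices, as there are finitely many topological types of multicurves on a sphere with labelled punctures.

**Step 3: central elements and finite presentability of stabilizers.** Let $\sigma=\{c_0,\dots,c_p\}$ be a simplex of $X$. Every $f\in G_\sigma$ fixes $c_0$, so $fT_{c_0}f^{-1}=T_{f(c_0)}=T_{c_0}$. Thus $T_{c_0}$ is central in $G_\sigma$, and by Step 1 $\chi_x(T_{c_0}^{\pm1})>0$ for one choice of sign. Elements of $G_\sigma$ fix all punctures and all $c_i$ with their sides, so cutting along $\sigma$ gives an extension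
$$1\to\mathbb Z^{p+1}\to G_\sigma\to\prod_v\mathrm{PMod}(S_{0,N_v})\to1,$$
whose kernel is generated by the twists $T_{c_i}$; the product is over the pieces. Each factor is trivial (if $N_v=3$) or of the form (1), with a finite $K(\pi,1)$. So kernel and quotient are finitely presented, hence so is $G_\sigma$.

**Step 4: the connectivity of $X$ and the Goal.** We feed in Lemmas 13 and 14. If $n=4$, then $X=C^{(x,0)}(5)$ is connected by Lemma 13 with $z=\infty$ and $N=5$, and Lemma 11 gives $[\chi_x]\in\Sigma^1(G)$. If $n\ge5$, then $C^x(n)$ is connected by Lemma 14, so $X$ is simply connected by Lemma 13 with $z=\infty$, $N=n+1$ and $B=C^x(n)$, and Lemma 11 gives $[\chi_x]\in\Sigma^2(G)$. This is the Goal (3).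

**Step 5: the Theorem.** By Lemma 9 and (T), $K$ is finitely generated for $n=4$, and finitely presented, hence finitely generated, for $n\ge5$. By Lemma 6 the same holds for $N_2$ and $N_{02}$. By Proposition 7 they are not finitely presentable for $n=4$. Proposition 4 shows that $N_0,N_1,N_{01}$ are not finitely generated, hence never finitely presentable, and Proposition 5 shows that $N_{12}$ is of type $F$. This proves Theorem 1; Complement 2 was proved in Proposition 7. $\blacksquare$
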